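# Normed planes compared through the parallelogram

## 1. Three distances: disk, square, hexagon

For real normed spaces $X,Y$ of the same finite dimension, the Banach–Mazur distance is
$$d(X,Y)=d_{BM}(X,Y)=\inf\{\|T\|\,\|T^{-1}\| : T:X\to Y\text{ a linear isomorphism}\}.$$
We call $\|T\|\|T^{-1}\|$ the distortion of $T$. If we scale $T$ so that $\|T\|=1$, then distortion at most $\varrho$ means
$$T(B_X)\subset B_Y\subset \varrho\, T(B_X),$$
where $B_X,B_Y$ are the unit balls. So $d(X,Y)$ asks how well a linear image of one ball fits inside the other.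

The infimum is attained. Take $T_n$ with $\|T_n\|=1$ and $\|T_n^{-1}\|\to d(X,Y)$. Both sequences are bounded, so along a subsequence $T_n\to T$ and $T_n^{-1}\to S$. Then $TS=ST=\mathrm{Id}$, $\|T\|=1$ and $\|S\|=d(X,Y)$. In particular $d(X,Y)=1$ exactly when $X$ and $Y$ are isometric. Clearly $d$ is symmetric, and $d(X,Y)\le d(X,Z)\,d(Z,Y)$.

We work in the plane, with $u_\theta=(\cos\theta,\sin\theta)$ and with $|\cdot|$, $\langle\cdot,\cdot\rangle$ Euclidean. A *parallelogram* always means an origin-symmetric one, $\operatorname{conv}\{\pm u,\pm v\}$ with $u,v$ linearly independent. The unit ball of $\ell_1^2$ is $\operatorname{conv}\{\pm(1,0),\pm(0,1)\}$, and linear maps carry any parallelogram to any other, so a 2-dimensional space is isometric to $\ell_1^2$ if and only if its unit ball is a parallelogram. In particular the square $Q=[-1,1]^2$ is a ball of $\ell_1^2$ up to isometry. Let $D$ be the Euclidean disk, the ball of $\ell_2^2$. Let $\mathsf H=\operatorname{conv}\{h_j\}$ with $h_j=u_{j\pi/3}$ be the regular hexagon, and let $X_{\mathsf H}$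 be the space with ball $\mathsf H$.

**Proposition 1.** $d(\ell_1^2,\ell_2^2)=\sqrt2$, $\;d(X_{\mathsf H},\ell_2^2)=2/\sqrt3$, and $\sqrt2<d(X_{\mathsf H},\ell_1^2)\le \frac32$.

*Disk and square.* The parallelogram $P=\operatorname{conv}\{\pm(1,0),\pm(0,1)\}$ satisfies $P\subset D\subset\sqrt2P$, so the distance is at most $\sqrt2$. Conversely let $P=\operatorname{conv}\{\pm u,\pm v\}\subset D\subset tP$, and let $f,g$ be the basis dual to $u,v$, regarded as vectors. The norm with ball $P$ is
$$N_P=|f|+|g|=\max\{|f+g|,|f-g|\},$$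
where $f,g$ are evaluated at the point. Since $D\subset tP$, the functionals $f\pm g$ are bounded by $t$ on $D$, so they have Euclidean length at most $t$. Since $\det(f,g)=1/\det(u,v)$, we get
$$\frac{2}{|\det(u,v)|}=|\det(f+g,f-g)|\le t^2 ,\qquad |\det(u,v)|\le1,$$
so $t^2\ge2$.

*Disk and hexagon.* The inradius of $\mathsf H$ is $\sqrt3/2$, so $\frac{\sqrt3}2D\subset\mathsf H\subset D$ and the distance is at most $2/\sqrt3$. Conversely let $E=\{z:z^\top Az\le1\}$ with $A$ positive definite and $E\subset\mathsf H\subset tE$. Let $n_j=u_{\pi/6+j\pi/3}$, so that $\mathsf H=\{|\langle n_j,\cdot\rangle|\le\frac{\sqrt3}2,\ j=0,1,2\}$. The maximum of $\langle n_j,\cdot\rangle$ on $E$ is $(n_j^\top A^{-1}n_j)^{1/2}$, so $n_j^\top A^{-1}n_j\le\frac34$. Also $h_j\in tE$ gives $h_j^\top Ah_j\le t^2$. Now average over $j=0,1,2$. Since $\frac13\sum_j n_jn_j^\top=\frac13\sum_jh_jh_j^\top=\frac12\mathrm{Id}$, we get $\frac12\operatorname{tr}A^{-1}\le\frac34$ and $\frac12\operatorname{tr}A\le t^2$. For a positive definite $2\times2$ matrix $\operatorname{tr}A\operatorname{tr}A^{-1}\ge4$,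 so $4\le3t^2$, that is $t\ge2/\sqrt3$. (This trace argument returns in Section 10.)

*Hexagon and square.* For $P=\operatorname{conv}\{\pm(1,0),\pm(0,\frac{\sqrt3}2)\}\subset\mathsf H$ we have $N_P(h_0)=1$ and $N_P(h_1)=N_P(h_2)=\frac12+1$, so $\mathsf H\subset\frac32P$ and $t:=d(X_{\mathsf H},\ell_1^2)\le\frac32$.

For the lower bound let $P=\operatorname{conv}\{\pm u,\pm v\}\subset\mathsf H\subset tP$, with dual basis $f,g$ as before. Now $(f\pm g)/t$ lies in $\mathsf H^\circ=\{\varphi:\langle\varphi,h_j\rangle\le1\text{ for all }j\}$, a regular hexagon of inradius $1$ and circumradius $2/\sqrt3$. On pairs of points of a regular hexagon of circumradius $R$, the maximum of $|\det|$ is attained at vertices because $\det$ is linear in each variable. It is therefore at most $\max_k R^2|\sin(k\pi/3)|=R^2\frac{\sqrt3}2$. Hence $|\det(u,v)|\le\frac{\sqrt3}2$ and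
$$\frac{2}{t^2|\det(u,v)|}=\frac{|\det(f+g,f-g)|}{t^2}\le\frac43\cdot\frac{\sqrt3}2=\frac2{\sqrt3},$$
so $t^2\ge\sqrt3/|\det(u,v)|\ge2$.

Suppose $t=\sqrt2$. Then $|\det(u,v)|=\frac{\sqrt3}2$, and replacing $v$ by $-v$ if needed we may take $\det(u,v)=\frac{\sqrt3}2$, the maximum of $\det$ over $\mathsf H\times\mathsf H$. We claim that $u$ or $v$ is a vertex of $\mathsf H$. If $u$ is not, it is a convex combination with positive weights of at least two distinct vertices, and each of them must maximize the linear functional $\det(\cdot,v)$ over $\mathsf H$. The maximizers of a nonzero linear functional form a vertex or an edge, so the vertices used are adjacent, $h_j$ and $h_{j+1}$. The maximizers of $\det(h_j,\cdot)$ form the edge $[h_{j+1},h_{j+2}]$ and those of $\det(h_{j+1},\cdot)$ form $[h_{j+2},h_{j+3}]$. Hence $v=h_{j+2}$ is a vertex.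

Replacing $(u,v)$ by $(v,-u)$ if needed (same $P$, same determinant) and rotating by a multiple of $\pi/3$, we may take $u=(1,0)$. Then $v\in[h_1,h_2]$, so $v=(\gamma,\frac{\sqrt3}2)$ with $|\gamma|\le\frac12$. Now $h_1=v+(\frac12-\gamma)u$ and $h_2=v-(\frac12+\gamma)u$ have $N_P$-norms $\frac32-\gamma$ and $\frac32+\gamma$, so $t\ge\frac32>\sqrt2$, a contradiction. $\square$

Now compare the three numbers $\sqrt2$, $2/\sqrt3$ and $d(X_{\mathsf H},\ell_1^2)\in(\sqrt2,\frac32]$. Put the *disk* in the middle: $d(X_{\mathsf H},\ell_1^2)$ is larger than both $d(X_{\mathsf H},\ell_2^2)$ and $d(\ell_1^2,\ell_2^2)$. Put the *square* in the middle: $d(X_{\mathsf H},\ell_2^2)=2/\sqrt3$ is smaller than both $d(X_{\mathsf H},\ell_1^2)$ and $d(\ell_2^2,\ell_1^2)$. So for this triple the square behaves like the middle point of an ultrametric, and the disk does not. Is this an accident of the triple? Precisely: does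
$$d(X_1,X_2)\le\max\{d(X_1,\ell_1^2),\,d(X_2,\ell_1^2)\}$$
hold for *all* 2-dimensional real normed spaces $X_1,X_2$? The problem is taken from Florian Grundbacher and Tomasz Kobos, "Exact Banach-Mazur distances of certain $\ell_p$-sums and cones", arXiv:2603.18268 (2026).

## 2. The ultrametric inequality and its converse

**Theorem A.** Let $X_1,X_2$ be 2-dimensional real normed spaces and $r=\max\{d(X_1,\ell_1^2),d(X_2,\ell_1^2)\}$.

1. $d(X_1,X_2)\le r$.
2. Equality holds if and only if at least one of $X_1,X_2$ is isometric to $\ell_1^2$.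
3. If neither is isometric to $\ell_1^2$, then each of the two connected components (orientation classes) of the set of isomorphisms $T:X_2\to X_1$ contains a $T$ with $\|T\|\|T^{-1}\|<r$.

**Theorem B.** If a 2-dimensional space $Z$ satisfies $d(X_1,X_2)\le\max\{d(X_1,Z),d(X_2,Z)\}$ for all 2-dimensional $X_1,X_2$, then $Z$ is isometric to $\ell_1^2$.

**Corollary C.** $d(X_1,X_2)\le\frac32$ for all 2-dimensional $X_1,X_2$. Equality forces one space to be isometric to $\ell_1^2$ and the other to be at distance $\frac32$ from it.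

The bound in Corollary C is Stromquist's theorem. The corollary rests on Asplund's theorem that $d(X,\ell_1^2)\le\frac32$ for all 2-dimensional $X$ (E. Asplund, *Comparison between plane symmetric convex bodies and parallelograms*, Math. Scand. 8 (1960), 171–180). Granting it, Theorem A gives $d(X_1,X_2)\le r\le\frac32$. If $d(X_1,X_2)=\frac32$, then $d(X_1,X_2)=r$, so by part 2 one space is isometric to $\ell_1^2$, and the other is then at distance $d(X_1,X_2)=\frac32$ from it.

Parts 1 and 2 of Theorem A follow from part 3. If $X_2$, say, is isometric to $\ell_1^2$, then $d(X_2,\ell_1^2)=1$ and $d(X_1,X_2)=d(X_1,\ell_1^2)=r$, so equality holds. If neither space is isometric to $\ell_1^2$, part 3 gives $d(X_1,X_2)<r$. From here until the end of Section 9 we prove part 3, so **neither space is isometric to $\ell_1^2$**; since distances are attained, $r>1$.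

## 3. The bound $r^2$, and the directions of extreme stretching

For an origin-symmetric convex body $A$ (compact, with interior) let $N_A$ be the norm with unit ball $A$; thus $A\subset A'$ means $N_{A'}\le N_A$. Take an isomorphism of minimal distortion from the space with ball $Q$ to $X_i$, scale it to norm $1$, and use it as an identification. Then $X_i=(\mathbb R^2,N_i)$ has a unit ball $B_i$ with
$$Q\subset B_i\subset rQ\qquad(i=1,2).\tag{1}$$
The obvious comparison map is the identity. By (1), $B_1\subset rQ\subset rB_2$ and $B_2\subset rB_1$, so its distortion is at most $r^2$. This is just the multiplicative triangle inequality, and (1) gives no better for this map. Let $B_1=\operatorname{conv}(Q\cup\{\pm(r,0)\})$ and $B_2=\operatorname{conv}(Q\cup\{\pm(0,r)\})$. Both satisfy the inclusions (1) (we do not claim that $Q$ is optimal for them). Here $N_1(1,0)=1/r$, $N_2(1,0)=1$, $N_1(0,1)=1$ and $N_2(0,1)=1/r$, so $N_2/N_1$ takes the values $r$ and $1/r$ and the distortion is exactly $r^2$. Yet the rotation by $\pi/2$ is an isometry. So $T$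 must be adapted to the pair, and we need a way to see in which direction a bad $T$ should be changed.

For a linear isomorphism $T:X_2\to X_1$ put
$$F_T(\theta)=\log N_2(T^{-1}u_\theta)-\log N_1(u_\theta).$$
It is continuous and $\pi$-periodic. By homogeneity $\|T^{-1}\|=\max_\theta N_2(T^{-1}u_\theta)/N_1(u_\theta)=e^{\max F_T}$, and $\|T\|=\max_\theta N_1(u_\theta)/N_2(T^{-1}u_\theta)=e^{-\min F_T}$. So the distortion is $e^{\max F_T-\min F_T}$. Let $O_T$ be the set of $\theta$ where $F_T$ is maximal and $I_T$ the set where it is minimal. Both are closed, nonempty and $\pi$-invariant. In the example above with $T=\mathrm{Id}$ we get $O_T=\pi\mathbb Z$ and $I_T=\frac\pi2+\pi\mathbb Z$. Indeed $N_2\le\|\cdot\|_\infty\le rN_1$, with equality throughout only in the directions $\pm(1,0)$, where $B_1$ touches the boundary of $rQ$; the other set follows by exchanging coordinates.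

Since everything is $\pi$-periodic, we record directions on the circle by
$$e(\theta)=(\cos2\theta,\sin2\theta),$$
which maps $[0,\pi)$ bijectively onto the unit circle.

**Definition.** The map $T$ is *balanced* if $\operatorname{conv}e(O_T)\cap\operatorname{conv}e(I_T)\ne\emptyset$.

In the example, $e(O_T)=\{(1,0)\}$ and $e(I_T)=\{(-1,0)\}$, so $\mathrm{Id}$ is not balanced. If instead $I=\frac\pi2\mathbb Z$ and $O=\frac\pi4+\frac\pi2\mathbb Z$, the hulls are two perpendicular diameters of the circle, and they meet at $0$. When $N_2$ is Euclidean, a map of minimal distortion greater than $1$ is balanced (we prove this in Section 10). For general $N_2$ we do not claim this; balance is the condition whose solutions we can produce by a fixed point theorem.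

## 4. Balance forces alternation

**Lemma 2.** Let $I,O\subset\mathbb R$ be nonempty, closed, disjoint and invariant under $\theta\mapsto\theta\pm\pi$. If $\operatorname{conv}e(I)\cap\operatorname{conv}e(O)\neq\emptyset$, then there are $x_0<y_0<x_1<y_1<x_0+\pi$ with $x_0,x_1\in I$ and $y_0,y_1\in O$.

*Proof.* Fix $i\in I$. Since $i,i+\pi\in I$ are not in $O$, we have $O\cap(i,i+\pi)=O\cap[i,i+\pi]$. This set is compact, and it is nonempty by $\pi$-invariance. Let $o_-\le o_+$ be its minimum and maximum. If some $i'\in I$ lies in $(o_-,o_+)$, take $x_0=i$, $y_0=o_-$, $x_1=i'$, $y_1=o_+$.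

Otherwise $I\cap[o_-,o_+]=\emptyset$, because the endpoints belong to $O$. Since $I$ is closed, there are $a,b$ with $i<a<o_-\le o_+<b<i+\pi$ and $I\cap[a,b]=\emptyset$. Modulo $\pi$, every element of $O$ lies in $[o_-,o_+]\subset(a,b)$, and every element of $I$ lies in $(b,a+\pi)$. So $e(O)$ lies in the open arc $e((a,b))$ and $e(I)$ in the complementary open arc $e((b,a+\pi))$. As $0<b-a<\pi$, the points $e(a),e(b)$ are distinct, and the line through them has the two open arcs strictly on opposite sides. Hence the convex hulls are disjoint, a contradiction. $\square$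

## 5. Alternating directions interlace with the vertices of a parallelogram

**Definition.** A *vertex angle* of a parallelogram $P$ is a real $\theta$ such that $u_\theta$ is a positive multiple of a vertex of $P$.

For example the vertex angles of $Q$ are $\frac\pi4+j\frac\pi2$, $j\in\mathbb Z$. Since $P=-P$ has four vertices, every half-open interval of length $\pi$ contains exactly two vertex angles.

The next lemma is where the parallelogram is used. If $A$ is within factor $r$ of a parallelogram $P$, and $A$ is pinched between $C$ and $\delta C$ with $\delta\ge r$ in alternating directions, then the corners of $P$ must sit between those directions.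

**Lemma 3 (interlacing).** Let $A,C\subset\mathbb R^2$ be origin-symmetric convex bodies, $P$ a parallelogram, and $1<r\le\delta$. Assume
$$C\subset A\subset\delta C,\qquad P\subset A\subset rP,$$
and that $C$ is not a parallelogram. Let $x_0<y_0<x_1<y_1<x_2:=x_0+\pi$ satisfy $N_C(u_{x_j})=N_A(u_{x_j})$ and $N_C(u_{y_j})=\delta N_A(u_{y_j})$ for $j=0,1$. Then each of $(x_0,x_1)$ and $(x_1,x_2)$ contains exactly one vertex angle of $P$, and $x_0,x_1$ are not vertex angles of $P$.

The hypothesis on $C$ is needed: take $A=D$, $C=P=\operatorname{conv}\{\pm(1,0),\pm(0,1)\}$, $r=\delta=\sqrt2$, and angles $0,\frac\pi4,\frac\pi2,\frac{3\pi}4$. All other hypotheses hold, but $x_0=0$ and $x_1=\frac\pi2$ are themselves vertex angles.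

*Proof.* **Reduction.** The aim is to see what must be shown. The interval $[x_0,x_0+\pi)$ contains exactly two vertex angles. So it suffices that each of the two open intervals contains at least one; then each contains exactly one, and none is left for $x_0$ or $x_1$.

**Notation.** For $j=0,1,2$ put $\xi_j=u_{x_j}/N_A(u_{x_j})$, so $\xi_2=-\xi_0$, and for $j=0,1$ put $\eta_j=u_{y_j}/N_A(u_{y_j})$. Then $N_A(\xi_j)=N_C(\xi_j)=1$, $N_A(\eta_j)=1$ and $N_C(\eta_j)=\delta$. For $j\in\{0,1\}$ the vectors $\xi_j,\xi_{j+1}$ are linearly independent, because $0<x_{j+1}-x_j<\pi$. Let $\Gamma_j=\{s\xi_j+t\xi_{j+1}:s,t>0\}$, the open cone of directions with angle in $(x_j,x_{j+1})$; it contains $\eta_j$. Let $g_j$ be the linear functional with $g_j(\xi_j)=g_j(\xi_{j+1})=1$.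

**Claim.** If $\Gamma_j$ contains no vertex of $P$, then $P=\operatorname{conv}\{\pm\xi_0,\pm\xi_1\}$ and $C\subset\{|g_j|\le1\}$.

**Step 1: a point of $P$ far out in the cone.** Write $\eta_j=s\xi_j+t\xi_{j+1}$ with $s,t>0$. The triangle inequality for $N_C$ gives $\delta=N_C(\eta_j)\le s+t=g_j(\eta_j)$. Let $\zeta=\eta_j/r$. Then $\zeta\in P$ because $\eta_j\in A\subset rP$. Moreover
$$g_j(\zeta)\ge\delta/r\ge1,\qquad N_A(\zeta)=1/r<1.$$

**Step 2: the edge through the cone forces equality everywhere.** Let $\zeta'=\lambda\zeta\in\partial P$ with $\lambda\ge1$. It lies in $\Gamma_j$, so it is not a vertex; it lies in the relative interior of an edge $[V,V']$ of $P$, and $V,V'\notin\Gamma_j$. So each of the segments $[\zeta',V]$ and $[\zeta',V']$ starts in the open cone $\Gamma_j$ and ends outside it, hence meets $\partial\Gamma_j$, which consists of the two rays through $\xi_j$ and $\xi_{j+1}$. The line $VV'$ misses $0$, an interior point of $P$, so it meets each ray at most once, and not at $0$. The two meeting points are distinct, so they are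 on different rays. After renaming $V,V'$ if necessary, there are $\alpha,\beta>0$ with
$$\alpha\xi_j\in(\zeta',V],\qquad\beta\xi_{j+1}\in(\zeta',V'].$$
These points lie in $P\subset A$, so $\alpha,\beta\le1$. As $\zeta'$ is a convex combination of them with positive weights, $g_j(\zeta')$ is the same convex combination of $\alpha$ and $\beta$, hence at most $1$. But $g_j(\zeta')=\lambda g_j(\zeta)\ge\lambda\delta/r\ge1$. So equality holds throughout: $\alpha=\beta=1$, $\lambda=1$, $\delta=r$, $g_j(\zeta)=1$. Thus $\zeta'=\zeta$ lies in the open segment $(\xi_j,\xi_{j+1})$, with $N_C(\zeta)=\delta/r=1$ and $N_A(\zeta)<1$.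

**Step 3: the edge is exactly $[\xi_j,\xi_{j+1}]$.** If $\xi_j\ne V$, then $\xi_j=(1-\tau)V+\tau\zeta$ with $\tau\in(0,1)$. Since $V\in P\subset A$, this gives $N_A(\xi_j)\le1-\tau+\tau/r<1$, a contradiction. So $V=\xi_j$, and in the same way $V'=\xi_{j+1}$. Adjacent vertices determine $P$, so $P=\operatorname{conv}\{\pm\xi_j,\pm\xi_{j+1}\}=\operatorname{conv}\{\pm\xi_0,\pm\xi_1\}$.

**Step 4: $C$ lies in the strip.** Since $N_C(\zeta)=1$, there is a linear $h$ with $h\le1$ on $C$ and $h(\zeta)=1$. Both $\xi_j,\xi_{j+1}$ are in $C$ and $\zeta$ is strictly between them, so $h(\xi_j)=h(\xi_{j+1})=1$, that is $h=g_j$. By symmetry of $C$, $|g_j|\le1$ on $C$. This proves the Claim.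

**Step 5: conclusion.** The aim is to show that both cones contain vertices. Suppose one of $\Gamma_0,\Gamma_1$ contains no vertex of $P$. By the Claim $P=\operatorname{conv}\{\pm\xi_0,\pm\xi_1\}$, whose vertices lie on the boundaries of the cones. So neither cone contains a vertex, and the Claim applies to both. At the point $a\xi_0+b\xi_1$ the functional $g_0$ equals $a+b$, and $g_1$ equals $b-a$ because $g_1(\xi_1)=g_1(-\xi_0)=1$. Hence
$$C\subset\{|a+b|\le1,\ |b-a|\le1\}=\{|a|+|b|\le1\}=\operatorname{conv}\{\pm\xi_0,\pm\xi_1\}\subset C.$$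
So $C$ is a parallelogram, a contradiction. $\square$

## 6. A rotated octagon: interlacing alone is no contradiction

A natural plan is now this: assume every $T$ has distortion at least $r$, take a balanced $T$, apply Lemmas 2 and 3, and hope for a contradiction between the extremal directions and the corners of the two parallelograms. The following example shows that no contradiction can come from a single $T$.

Let $N(s,t)=\max\{|s|,|t|,\frac35(|s|+|t|)\}$. Its ball is an octagon $B$, the square $Q$ with its corners cut off. Since $(\frac56,\frac56)\in B$, we have $\frac56Q\subset B\subset Q$, so $\frac65B$ satisfies (1) with $r'=\frac65$ in place of $r$. Let $B_1=B_2=\frac65B$ and let $T$ be the rotation by $\frac\pi4$. (Of course the identity is an isometry here.)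

Put $c'=\frac{3\sqrt2}5\in(\frac1{\sqrt2},1)$. For $\theta\in[0,\frac\pi4]$ the symmetries of the octagon give $N(u_\theta)=\max\{\cos\theta,c'\cos(\tfrac\pi4-\theta)\}$ and $N(u_{\theta-\pi/4})=\max\{\cos(\tfrac\pi4-\theta),c'\cos\theta\}$. With $g=\cos(\frac\pi4-\theta)/\cos\theta=(1+\tan\theta)/\sqrt2$, which increases from $\frac1{\sqrt2}$ to $\sqrt2$,
$$e^{F_T(\theta)}=\frac{\max\{g,c'\}}{\max\{1,c'g\}}=\begin{cases}c',& g\le c',\\ g,& c'\le g\le1/c',\\ 1/c',& g\ge1/c'.\end{cases}$$
Moreover $F_T$ is even and $\frac\pi2$-periodic, again by the symmetries of the octagon. So with $\theta_1=\arctan\frac15$ we get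
$$I_T=\bigcup_j[\tfrac{j\pi}2-\theta_1,\tfrac{j\pi}2+\theta_1],\qquad O_T=I_T+\tfrac\pi4 ,$$
and the distortion is $1/c'^2=\frac{25}{18}>\frac65=r'$. Both hulls contain $0$ (use $e(0)=-e(\frac\pi2)$ and $e(\frac\pi4)=-e(\frac{3\pi}4)$), so $T$ is balanced. The extremal directions alternate: $0,\frac\pi4,\frac\pi2,\frac{3\pi}4$. The corners of $Q$, at $\frac\pi4+\frac{j\pi}2$, lie between consecutive elements $\frac{j\pi}2$ of $I_T$. The corners of $TQ$, at $\frac{j\pi}2$, lie between the elements $\frac\pi4+\frac{j\pi}2$ of $O_T$. Everything is consistent, with distortion above $r'$.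

What survives is a *count*. The elements of $I$ keep step with the corners of $Q$, and the elements of $O$ keep step with the corners of $TQ$. The offset between the two counts is an integer. If all $T$ had distortion at least $r$, this integer could not jump; but rotating $T$ drags the corners of $TQ$ along and must change it. The rest of the proof makes this precise.

## 7. A three-parameter family of maps

Assume (1), with neither $B_i$ a parallelogram. Composing the identification of $X_2$ with the reflection $(s,t)\mapsto(s,-t)$ preserves (1) and exchanges the two orientation classes. So for part 3 of Theorem A it suffices to find $T$ with $\det T>0$ and distortion below $r$ for every pair of identifications satisfying (1). **Suppose the contrary:**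
$$\|T:X_2\to X_1\|\,\|T^{-1}:X_1\to X_2\|\ge r\quad\text{for all }T\text{ with }\det T>0.\tag{2}$$

**Step 1: the maps $T_k$ and their extremal sets.** The purpose is to parametrize maps of determinant $1$ by a stretching $w$ and a rotation angle $\alpha$, and to check continuity. For $k=(w,\alpha)\in\mathbb R^2\times\mathbb R$ let
$$M_w=\begin{pmatrix}w_1&w_2\\w_2&-w_1\end{pmatrix},\qquad S_w=\exp M_w,\qquad T_k=S_wR_\alpha,$$
where $R_\alpha$ is the rotation by $\alpha$. The matrix $S_w$ is symmetric positive definite, and $\det S_w=e^{\operatorname{tr}M_w}=1$, so $\det T_k=1$. We have $M_w^2=|w|^2\mathrm{Id}$ and $u_\theta^\top M_wu_\theta=w_1\cos2\theta+w_2\sin2\theta=\langle w,e(\theta)\rangle$. So $\exp(-2M_w)=\cosh2|w|\,\mathrm{Id}-\frac{\sinh2|w|}{|w|}M_w$ for $w\ne0$, and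
$$|S_w^{-1}u_\theta|^2=u_\theta^\top\exp(-2M_w)u_\theta=\cosh2|w|-\sinh2|w|\,\langle w/|w|,e(\theta)\rangle.\tag{3}$$
Write
$$F(k,\theta)=F_{T_k}(\theta)=\log N_2(T_k^{-1}u_\theta)-\log N_1(u_\theta),$$
jointly continuous and $\pi$-periodic in $\theta$, and let $O(k)$, $I(k)$ be the sets of $\theta$ where $F(k,\cdot)$ is maximal and minimal. By (2),
$$\delta(k):=e^{\max F(k,\cdot)-\min F(k,\cdot)}\ge r>1,$$
so in particular $O(k)\cap I(k)=\emptyset$.

The maps $k\mapsto O(k),I(k)$ have closed graphs: if $k_n\to k$, $\theta_n\to\theta$ and $F(k_n,\theta_n)\ge F(k_n,\theta')$ for all $\theta'$, then $F(k,\theta)\ge F(k,\theta')$ for all $\theta'$ in the limit; likewise for minima. Put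
$$\Delta(k)=\operatorname{conv}e(O(k))-\operatorname{conv}e(I(k))\subset\{v\in\mathbb R^2:|v|\le2\}.$$
This set is nonempty and convex, and $0\in\Delta(k)$ exactly when $T_k$ is balanced. The map $\Delta$ also has closed graph. Let $k_n\to k$, $v_n\in\Delta(k_n)$, $v_n\to v$. By Carathéodory's theorem
$$v_n=\sum_{s=1}^3\lambda_s^ne(o_s^n)-\sum_{s=1}^3\mu_s^ne(i_s^n)$$
with convex weights, $o_s^n\in O(k_n)\cap[0,\pi]$ and $i_s^n\in I(k_n)\cap[0,\pi]$. Along a subsequence all weights and angles converge, the limit angles lie in $O(k)$ and $I(k)$ by the closed graph property, and so $v\in\Delta(k)$.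

**Step 2: strong stretching is never balanced.** The purpose is to confine $w$ to a disk. The function $\log N_i(v)-\log|v|$ depends only on the direction of $v$ and is continuous, so there is $c>0$ with $|\log N_i(v)-\log|v||\le c/2$ for all $v\ne0$ and $i=1,2$. Since $|T_k^{-1}u_\theta|=|R_{-\alpha}S_w^{-1}u_\theta|=|S_w^{-1}u_\theta|$,
$$\big|F(k,\theta)-\log|S_w^{-1}u_\theta|\big|\le c .$$
Fix $\rho>2c$, and let $|w|=\rho$, $o\in O(k)$, $i\in I(k)$. By (3), $\log|S_w^{-1}u_\theta|$ has maximum $\rho$ and minimum $-\rho$ over $\theta$. So $F(k,o)\ge\rho-c$ and $F(k,i)\le-\rho+c$, hence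
$$\log|S_w^{-1}u_o|\ge\rho-2c>0>-\rho+2c\ge\log|S_w^{-1}u_i|.$$
By (3) again, $\langle w,e(o)\rangle<\langle w,e(i)\rangle$. Taking convex combinations,
$$\langle w,v\rangle<0\quad\text{for all }v\in\Delta(w,\alpha),\ |w|=\rho.\tag{4}$$
Let
$$K=\{|w|\le\rho\}\times[-2\pi,2\pi],\qquad\mathcal Z=\{k\in K:0\in\Delta(k)\}.$$
Since $\Delta$ has closed graph and $K$ is compact, $\mathcal Z$ is compact.

**Step 3: the corners of $T_kQ$, numbered continuously.** The purpose is to label the vertex angles of $T_kQ$ by integers in a way that is continuous in $k$ and remembers how far $T_k$ has rotated. The vertex angles of $Q$ are $p_j=\frac\pi4+j\frac\pi2$, $j\in\mathbb Z$. Since $\langle S_wu_\psi,u_\psi\rangle>0$, the function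
$$\omega_w(\psi)=\arctan\frac{\langle S_wu_\psi,u_{\psi+\pi/2}\rangle}{\langle S_wu_\psi,u_\psi\rangle}\in\left(-\tfrac\pi2,\tfrac\pi2\right)$$
is jointly continuous in $(w,\psi)$ and $\pi$-periodic in $\psi$. Expanding $S_wu_\psi$ in the orthonormal basis $u_\psi,u_{\psi+\pi/2}$ shows that $S_wu_\psi$ is a positive multiple of $u_{\psi+\omega_w(\psi)}$. Let
$$\tau_k(\psi)=\psi+\alpha+\omega_w(\psi+\alpha).$$
Then $T_ku_\psi=S_wu_{\psi+\alpha}$ is a positive multiple of $u_{\tau_k(\psi)}$, and $\tau_k(\psi+\pi)=\tau_k(\psi)+\pi$. If $\tau_k(\psi)=\tau_k(\psi')$, then $T_ku_\psi,T_ku_{\psi'}$ have the same direction, so $u_\psi=u_{\psi'}$ and $\psi'=\psi+2\pi m$. Then $\tau_k(\psi')=\tau_k(\psi)+2\pi m$ forces $m=0$. So $\tau_k$ is continuous and injective, hence strictly monotone. It is increasing and onto because $\tau_k(\psi+\pi)=\tau_k(\psi)+\pi$.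

Therefore the vertex angles of $T_kQ$ are exactly $q_j(k)=\tau_k(p_j)$, $j\in\mathbb Z$. They are strictly increasing in $j$, continuous in $k$, and
$$|q_j(k)-p_j-\alpha|<\tfrac\pi2.\tag{5}$$

## 8. The offset integer of a balanced map

Fix $k\in\mathcal Z$ and drop it from the notation.

**Definition.** An *alternating system* for $k$ is a pair of sequences $\sigma=(x_j,y_j)_{j\in\mathbb Z}$ with $x_j\in I$, $y_j\in O$, $x_j<y_j<x_{j+1}$, $x_{j+2}=x_j+\pi$ and $y_{j+2}=y_j+\pi$.

One exists: apply Lemma 2 and extend by $\pi$-translation. If $\theta\notin\{p_j\}$, let $a(\theta)$ be the integer with $p_{a(\theta)}<\theta<p_{a(\theta)+1}$. If $\theta\notin\{q_j\}$, let $b(\theta)$ be the integer with $q_{b(\theta)}<\theta<q_{b(\theta)+1}$.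

**Lemma 4.** For every alternating system $\sigma$ the numbers $a(x_j)$, $b(y_j)$ are defined, and $a(x_j)=\mu+j$, $b(y_j)=\nu+j$ for some integers $\mu=\mu(\sigma)$, $\nu=\nu(\sigma)$.

*Proof.* The purpose is to say that each count advances by one per step; this is Lemma 3 applied twice. Let $m=\min F(k,\cdot)$, $B_2'=e^mT_kB_2$ and $P'=e^mT_kQ$. Then $N_{B_2'}(v)=e^{-m}N_2(T_k^{-1}v)$, so $\log N_{B_2'}(u_\theta)-\log N_1(u_\theta)=F(k,\theta)-m$. Hence
$$N_1\le N_{B_2'}\le\delta N_1,$$
with equality on the left at $u_\theta$, $\theta\in I$, and on the right at $u_\theta$, $\theta\in O$. Thus $B_2'\subset B_1\subset\delta B_2'$. From (1), $P'\subset B_2'\subset rP'$. Recall $1<r\le\delta$.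

First take $(A,C,P)=(B_1,B_2',Q)$ and the angles $x_0<y_0<x_1<y_1<x_2$. The inclusions hold, $N_C=N_A$ at $u_{x_j}$, $N_C=\delta N_A$ at $u_{y_j}$, and $C$ is not a parallelogram because $X_2$ is not isometric to $\ell_1^2$. By Lemma 3 and periodicity no $x_j$ is a $p_l$, and each $(x_j,x_{j+1})$ contains exactly one $p_l$. So $a(x_{j+1})=a(x_j)+1$.

Second take $(A,C,P)=(B_2',\delta^{-1}B_1,P')$ and the angles $y_0<x_1<y_1<x_2<y_0+\pi$. Then $C\subset A\subset\delta C=B_1$ and $N_C=\delta N_1$. At $u_{y_j}$ this equals $N_{B_2'}=N_A$; at $u_{x_j}$ we have $N_A=N_1$, so $N_C=\delta N_A$. And $C$ is not a parallelogram because $X_1$ is not isometric to $\ell_1^2$. The vertex angles of $P'$ are the $q_l$. So no $y_j$ is a $q_l$, each $(y_j,y_{j+1})$ contains exactly one $q_l$, and $b(y_{j+1})=b(y_j)+1$. $\square$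

**Lemma 5.** The integer $\mu(\sigma)-\nu(\sigma)$ does not depend on $\sigma$.

*Proof.* The purpose is to express the integer by a formula not mentioning $\sigma$. Fix $\sigma$, write $\mu,\nu$ for its integers, and let $\mathcal N=\mu-\nu$. Take any $i\in I$ and $o\in O$.

Since $i\notin O$, there is a unique $j$ with $y_{j-1}<i<y_j$. Replacing $x_{j+2t}$ by $i+t\pi$ for all $t\in\mathbb Z$ gives an alternating system $\sigma'=(x'_l,y_l)$ with $x_j'=i$. Since $x'_{j+1}=x_{j+1}$ and the $y$'s are unchanged, Lemma 4 gives $\mu(\sigma')=\mu$ and $\nu(\sigma')=\nu$.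

Since $o\notin I$, there is a unique $l$ with $x_l'<o<x'_{l+1}$. Replacing $y_{l+2t}$ by $o+t\pi$ gives an alternating system $\sigma''$. The term $y_{l+1}$ and the $x'$ are unchanged, so $\mu(\sigma'')=\mu$ and $\nu(\sigma'')=\nu$. In $\sigma''$, $i$ is the $j$-th $x$-term and $o$ is the $l$-th $y$-term. Therefore $a(i)=\mu+j$, $b(o)=\nu+l$ and
$$i<o\iff j\le l\iff a(i)-b(o)\le\mathcal N.$$
Since $x_0<y_0$ and $a(x_0)-b(y_0)=\mathcal N$, we get $\mathcal N=\max\{a(i)-b(o):i\in I,\ o\in O,\ i<o\}$. The right side does not involve $\sigma$. $\square$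

So there is a well-defined function $\mathcal N:\mathcal Z\to\mathbb Z$, with $\mathcal N(k)=a(x_0)-b_k(y_0)$ for any alternating system of $k$.

*The octagon again.* The construction of $\mathcal N(k)$ at one $k$ uses only balance and $\delta(k)\ge r$, so we can compute it in Section 6 with $r'=\frac65$, $w=0$ and $\alpha\in\{-\frac\pi4,\frac\pi4,\frac{3\pi}4\}$. By the symmetry of the octagon, $F$ is the same function for these three $\alpha$; take $x_0=0$, $y_0=\frac\pi4$. Since $p_{-1}<0<p_0$, $a(x_0)=-1$. Here $q_j=p_j+\alpha$ equals $\frac{j\pi}2$, $\frac{(j+1)\pi}2$, $\frac{(j+2)\pi}2$ respectively, so $b(y_0)=0,-1,-2$ and $\mathcal N=-1,0,1$. Along the rotations with $w=0$, the integer changes between $\alpha=-\frac\pi4$ and $\alpha=\frac\pi4$; in between, at $\alpha=0$, the distortion drops to $1$, below $r'$. Under assumption (2) such a drop is forbidden. The next lemma says that then no change can occur.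

**Lemma 6.** $\mathcal N$ is continuous on $\mathcal Z$.

*Proof.* The purpose is to show that $\mathcal N$ is locally constant. Let $k_n\to k$ in $\mathcal Z$. Choose alternating systems $\sigma_n$ for $k_n$ with $x_0^n\in[0,\pi)$; this is possible after shifting indices by an even number, since $x_{2t}=x_0+t\pi$. All of $x_0^n,y_0^n,x_1^n,y_1^n$ lie in $[0,2\pi]$, so from any subsequence we can extract a further one along which they converge to $x_0,y_0,x_1,y_1$. By the closed graphs, $x_0,x_1\in I(k)$, $y_0,y_1\in O(k)$, and $x_0\le y_0\le x_1\le y_1\le x_0+\pi$. Each inequality is between an element of $I(k)$ and an element of $O(k)$, and $I(k)\cap O(k)=\emptyset$; so all are strict. Thus the limit generates an alternating system for $k$.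

By Lemma 4, $p_\mu<x_0<p_{\mu+1}$ and $q_\nu(k)<y_0<q_{\nu+1}(k)$ with $\mu-\nu=\mathcal N(k)$. By continuity of $q_\nu$ and $q_{\nu+1}$ these strict inequalities persist for $x_0^n,y_0^n,k_n$ when $n$ is large. Hence $\mathcal N(k_n)=\mathcal N(k)$ eventually along the extracted subsequence. As every subsequence has such a further subsequence, $\mathcal N(k_n)\to\mathcal N(k)$. $\square$

**Lemma 7.** For $k=(w,\alpha)\in\mathcal Z$ we have $\frac{2\alpha}\pi-4<\mathcal N(k)<\frac{2\alpha}\pi+2$. In particular $\mathcal N\ge1$ on $\mathcal Z\cap\{\alpha=2\pi\}$ and $\mathcal N\le0$ on $\mathcal Z\cap\{\alpha=-2\pi\}$.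

*Proof.* The purpose is to show that $\mathcal N$ must follow the rotation angle. Let $a=a(x_0)$ and $b=b(y_0)$. By (5), $q_{b+1}<p_{b+1}+\alpha+\frac\pi2=p_{b+2}+\alpha$ and $q_b>p_b+\alpha-\frac\pi2=p_{b-1}+\alpha$. So
$$p_a<x_0<y_0<q_{b+1}<p_{b+2}+\alpha,\qquad p_{b-1}+\alpha<q_b<y_0<x_0+\pi<p_{a+1}+\pi=p_{a+3}.$$
The first chain gives $(a-b-2)\frac\pi2<\alpha$, the second $\alpha<(a-b+4)\frac\pi2$. For $\alpha=2\pi$ this yields $\mathcal N>0$; for $\alpha=-2\pi$ it yields $\mathcal N<-2$. $\square$

## 9. Kakutani's theorem applied to stretching and rotation together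

**Kakutani's fixed point theorem** (Duke Math. J. 8 (1941)). If $\mathcal B\subset\mathbb R^n$ is nonempty, compact and convex, and $G:\mathcal B\rightrightarrows\mathcal B$ has closed graph and nonempty convex values, then $z\in G(z)$ for some $z$.

For example, on $[-1,1]$ let $G(z)=\{1\}$ for $z<0$, $\{-1\}$ for $z>0$, and $G(0)=[-1,1]$; the fixed point is $0$. With $G(0)=\{-1,1\}$ instead, the graph is still closed, but there is no fixed point: convex values are needed.

How would one like to finish? For fixed $\alpha$, (4) says that $\Delta(\cdot,\alpha)$ points inward along the circle $|w|=\rho$, and Kakutani's theorem on a disk gives some $w$ with $0\in\Delta(w,\alpha)$ (the argument is the first half of the one below). If such a $w=w(\alpha)$ could be chosen continuously, $\mathcal N(w(\alpha),\alpha)$ would be a continuous integer-valued function on $[-2\pi,2\pi]$, at most $0$ at the left end and at least $1$ at the right end, which is absurd. But nothing guarantees a continuous choice. The way around it is to let $\alpha$ move too, driven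 by a scalar function that encodes the sign of $\mathcal N$.

**Step 1: the driving function $\varepsilon$.** The purpose is to extend this sign information from $\mathcal Z$ to $K$. By Lemma 6 and compactness of $\mathcal Z$, the sets
$$\mathcal Z_-=\{k\in\mathcal Z:\mathcal N(k)\ge1\},\qquad\mathcal Z_+=\{k\in\mathcal Z:\mathcal N(k)\le0\}$$
are disjoint, compact, with union $\mathcal Z$. There is a continuous $\varepsilon:K\to[-1,1]$ with $\varepsilon=-1$ on $\mathcal Z_-$ and $\varepsilon=+1$ on $\mathcal Z_+$. If both sets are nonempty, take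
$$\varepsilon=\frac{\operatorname{dist}(\cdot,\mathcal Z_-)-\operatorname{dist}(\cdot,\mathcal Z_+)}{\operatorname{dist}(\cdot,\mathcal Z_-)+\operatorname{dist}(\cdot,\mathcal Z_+)},$$
whose denominator never vanishes. If $\mathcal Z_-=\emptyset$ take $\varepsilon\equiv1$; if only $\mathcal Z_+=\emptyset$ take $\varepsilon\equiv-1$.

**Step 2: the set-valued map.** The purpose is to set up Kakutani's theorem. The set $K\subset\mathbb R^3$ is compact and convex. Let $\pi_K:\mathbb R^3\to K$ be the nearest-point projection, which is continuous and satisfies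
$$\langle z-\pi_K(z),\,k'-\pi_K(z)\rangle\le0\quad\text{for all }k'\in K.\tag{6}$$
Let $\mathcal B$ be a closed ball containing $K+\big(\{|v|\le2\}\times[-1,1]\big)$, and for $z\in\mathcal B$ let
$$G(z)=\pi_K(z)+\Delta(\pi_K(z))\times\{\varepsilon(\pi_K(z))\}\subset\mathcal B.$$
Its values are nonempty and convex. Its graph is closed because $\Delta$ has closed graph and $\pi_K,\varepsilon$ are continuous. So there is $z\in G(z)$. Let $k=\pi_K(z)=(w,\alpha)$. Then $z-k=(v,\varepsilon(k))$ with $v\in\Delta(k)$.

**Step 3: the fixed point is balanced.** The purpose is to show $v=0$. Use (6) with $k'=(w',\alpha)$: $\langle v,w'-w\rangle\le0$ for all $|w'|\le\rho$. If $|w|=\rho$, then $w'=0$ gives $\langle w,v\rangle\ge0$, contradicting (4). So $|w|<\rho$; then $w'-w$ can be any small vector, and $v=0$. Hence $0\in\Delta(k)$, that is $k\in\mathcal Z$, and $\varepsilon(k)=\pm1$.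

**Step 4: the rotation coordinate gives a contradiction.** Use (6) with $k'=(w,\alpha')$: $\varepsilon(k)(\alpha'-\alpha)\le0$ for all $\alpha'\in[-2\pi,2\pi]$. If $|\alpha|<2\pi$, this forces $\varepsilon(k)=0$, which is false. If $\alpha=2\pi$, it forces $\varepsilon(k)\ge0$; but by Lemma 7 $k\in\mathcal Z_-$, so $\varepsilon(k)=-1$. If $\alpha=-2\pi$, it forces $\varepsilon(k)\le0$; but by Lemma 7 $k\in\mathcal Z_+$, so $\varepsilon(k)=1$. Each case is a contradiction.

Thus (2) is false: some $T$ with $\det T>0$ has $\|T\|\|T^{-1}\|<r$. By the remark on the reflection at the start of Section 7, the other orientation class contains such a map too. This proves part 3, and with it Theorem A. $\blacksquare$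

## 10. No other plane can stand in the middle

We prove Theorem B: for every 2-dimensional $Z$ not isometric to $\ell_1^2$ we produce $X_1,X_2$ violating the inequality for $Z$.

**Case 1: $Z$ is isometric to $\ell_2^2$.** This was the opening example. By Proposition 1, $d(X_{\mathsf H},\ell_1^2)>\sqrt2=\max\{d(X_{\mathsf H},\ell_2^2),d(\ell_1^2,\ell_2^2)\}$.

**Case 2: $\varrho:=d(Z,\ell_2^2)>1$.** The plan is to add two points to the ball of $Z$ so that the new space $X$ is still within $\varrho$ of $Z$ but farther than $\varrho$ from $\ell_2^2$. Then the pair $(X,\ell_2^2)$ violates the inequality.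

Realize $Z=(\mathbb R^2,N)$ with unit ball $B$ and $D\subset B\subset\varrho D$. Let $F_0(\theta)=-\log N(u_\theta)\in[0,\log\varrho]$, $O=\{F_0=\log\varrho\}$ and $I=\{F_0=0\}$. These sets are closed, $\pi$-invariant and disjoint. Both are nonempty, since otherwise $\max F_0-\min F_0<\log\varrho$, and a dilate of $D$ would realize a distance smaller than $\varrho$.

**Step 1: $\operatorname{conv}e(O)$ and $\operatorname{conv}e(I)$ intersect.** The purpose is to extract alternation from the optimality of $D$. Suppose these compact convex sets are disjoint. They are then strictly separated: there are a unit vector $w$, $\gamma\in\mathbb R$ and $\beta>0$ such that the open $\pi$-invariant sets $U=\{\theta:\langle w,e(\theta)\rangle>\gamma+\beta\}$ and $V=\{\theta:\langle w,e(\theta)\rangle<\gamma-\beta\}$ contain $O$ and $I$ respectively. By compactness there is $\kappa>0$ with $F_0\le\log\varrho-\kappa$ off $U$ and $F_0\ge\kappa$ off $V$.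

For $s>0$ let $F_s(\theta)=\log|S_{sw}^{-1}u_\theta|-\log N(u_\theta)$, with $S_{sw}$ as in Section 7. By (3), $|S_{sw}^{-1}u_\theta|^2=\cosh2s-\sinh2s\,\langle w,e(\theta)\rangle=1-2s\langle w,e(\theta)\rangle+O(s^2)$, so
$$F_s(\theta)=F_0(\theta)-s\langle w,e(\theta)\rangle+O(s^2)\quad\text{uniformly in }\theta\text{ as }s\downarrow0.$$
On $U$ this is at most $\log\varrho-s(\gamma+\beta)+O(s^2)$. Off $U$ it is at most $\log\varrho-\kappa+s+O(s^2)$, which is smaller than $\log\varrho-s(\gamma+\beta)$ for small $s$. On $V$ it is at least $-s(\gamma-\beta)-O(s^2)$. Off $V$ it is at least $\kappa-s-O(s^2)$, which exceeds $-s(\gamma-\beta)$ for small $s$. Hence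
$$\max F_s-\min F_s\le\log\varrho-2\beta s+O(s^2)<\log\varrho$$
for small $s$. But $e^{\max F_s-\min F_s}$ is the distortion of $S_{sw}:\ell_2^2\to Z$, so this contradicts $d(Z,\ell_2^2)=\varrho$.

**Step 2: contact points and a circumscribed parallelogram.** The purpose is to find room for a new point. By Step 1 and Lemma 2 there are $x_0<y_0<x_1<y_1<x_0+\pi$ with $x_j\in I$, $y_j\in O$. Let $a_j=u_{x_j}$; since $N(a_j)=1$, $a_j\in\partial B\cap\partial D$. A supporting line of $B$ at $a_j$ also supports $D\subset B$ there, so it is the tangent line $\{\langle a_j,\cdot\rangle=1\}$. Hence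
$$B\subset P:=\{|\langle a_0,\cdot\rangle|\le1,\ |\langle a_1,\cdot\rangle|\le1\},$$
a parallelogram. Let $b_j=\varrho u_{y_j}$; since $N(u_{y_j})=1/\varrho$, $b_j\in\partial B$. If both $b_0$ and $b_1$ were vertices of $P$, then, being non-parallel, they would give $P=\operatorname{conv}\{\pm b_0,\pm b_1\}\subset B\subset P$. So $B$ would be a parallelogram and $Z$ isometric to $\ell_1^2$, which is excluded. So some $b_l\in P$ is not a vertex of $P$.

**Step 3: the new space $X$.** The purpose is to push $b_l$ outward inside $P$. As $b_l$ is not an extreme point of $P$, there is $h\ne0$ with $b_l\pm sh\in P$ for all small $s>0$. Since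
$$|b_l+sh|^2+|b_l-sh|^2=2\varrho^2+2s^2|h|^2>2\varrho^2,$$
one of the two points, call it $b_l'$, has $|b_l'|>\varrho$. Put $b_{1-l}'=b_{1-l}$. Fix $s$ so small that $N(b_l')\le1+sN(h)\le\varrho$ and that the angles $y_j'$ of $b_j'$ (chosen near $y_j$) still satisfy $x_0<y_0'<x_1<y_1'<x_0+\pi$. Let $X$ have unit ball $B'=\operatorname{conv}(B\cup\{\pm b_l'\})$. Then $B'\subset P$ and $B\subset B'\subset\varrho B$, so $d(X,Z)\le\varrho$.

For instance, let $Z=X_{\mathsf H}$ with ball $B=\varrho\mathsf H$, $\varrho=\frac2{\sqrt3}$. Here $I=\frac\pi6+\frac\pi3\mathbb Z$ and $O=\frac\pi3\mathbb Z$; take the angles $-\frac\pi6,0,\frac\pi6,\frac\pi3$. Then $P$ is the rhombus with vertices $\pm\varrho u_0,\pm2u_{\pi/2}$. The point $b_0=\varrho u_0$ is a vertex of $P$, but $b_1=\varrho u_{\pi/3}$ lies inside the edge from $\varrho u_0$ to $2u_{\pi/2}$, and sliding it along this edge toward $2u_{\pi/2}$ makes it longer.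

**Step 4: $d(X,\ell_2^2)>\varrho$.** The purpose is to bound every competing ellipse, not only $D$. The points $e(x_0),e(y_0'),e(x_1),e(y_1')$ are distinct and in this cyclic order on the circle, so the chords $[e(x_0),e(x_1)]$ and $[e(y_0'),e(y_1')]$ cross at a relative interior point of both. Since
$$u_\theta u_\theta^\top=\tfrac12\big(\mathrm{Id}+M_{e(\theta)}\big)$$
is affine in $e(\theta)$, there are $\lambda_j,\mu_j>0$ with $\lambda_0+\lambda_1=\mu_0+\mu_1=1$ and
$$M:=\sum_j\lambda_ja_ja_j^\top=\sum_j\mu_ju_{y_j'}u_{y_j'}^\top.$$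
Let $E=\{z:z^\top Az\le1\}$ with $A$ positive definite and $E\subset B'\subset tE$. Since $E\subset P$, the maximum $(a_j^\top A^{-1}a_j)^{1/2}$ of $\langle a_j,\cdot\rangle$ on $E$ is at most $1$, so $\operatorname{tr}(A^{-1}M)=\sum_j\lambda_ja_j^\top A^{-1}a_j\le1$. Since $b_j'=|b_j'|u_{y_j'}\in B'\subset tE$, we have $u_{y_j'}^\top Au_{y_j'}\le t^2|b_j'|^{-2}$, so $\operatorname{tr}(AM)\le t^2\sum_j\mu_j|b_j'|^{-2}$. By Cauchy–Schwarz,
$$1=\sum_j\lambda_j|a_j|^2=\sum_j\lambda_j\langle A^{1/2}a_j,A^{-1/2}a_j\rangle\le\sqrt{\operatorname{tr}(AM)\operatorname{tr}(A^{-1}M)}.$$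
Combining the three estimates,
$$t^2\ge\Big(\sum_j\mu_j|b_j'|^{-2}\Big)^{-1}.$$
This bound does not depend on $E$. It exceeds $\varrho^2$, because $|b_{1-l}'|=\varrho$, $|b_l'|>\varrho$ and $\mu_l>0$. Since the distance is attained, $d(X,\ell_2^2)>\varrho$.

Therefore
$$d(X,\ell_2^2)>\varrho=\max\{d(X,Z),d(\ell_2^2,Z)\},$$
and the pair $(X,\ell_2^2)$ violates the inequality for $Z$. This proves Theorem B. $\blacksquare$
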